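# Summing over bottom rows or over top rows: a tableau formula for ASEP polynomials

## 1. A two-by-two square summed in two ways

Put the numbers $1,2,3$ on a circle. For $x\ne y$ let $(x,y)$ be the open arc from $x$ to $y$: the numbers met strictly between $x$ and $y$ when we read $x,x+1,\dots$ upwards and jump from $3$ back to $1$. So $(1,2)=\emptyset$, $(2,1)=\{3\}$, $(3,2)=\{1\}$, $(3,1)=\emptyset$. Write $[P]$ for $1$ if $P$ is true and $0$ otherwise.

Fill a square
$$\begin{array}{cc} c & d\\ a & b\end{array}$$
with entries from $\{1,2,3\}$ so that $a\ne b$, $c\ne d$ and $c\neq b$. We also demand $\{a,b\}=\{1,2\}$. Each filling carries the monomial $x_ax_bx_cx_d$ and a factor for each column. A column with two equal entries has factor $1$. For the other columns we consider two rules.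

The first rule gives
$$\text{left column: }\ \frac{(1-t)\,t^{[b\in(c,a)]}q^{[c>a]}}{1-qt^2},\qquad \text{right column: }\ \frac{(1-t)\,q^{[d>b]}}{1-qt}.$$
With this rule we sum over fillings whose top row is increasing, $c<d$, with the bottom row in either order. There are three choices $12,13,23$ of top row and two of bottom row. The condition $c\ne b$ kills $12$ over $21$, $13$ over $21$ and $23$ over $12$. What remains is this.

| top row | bottom row | weight by the first rule |
|---|---|---|
| $12$ | $12$ | $x_1^2x_2^2$ |
| $13$ | $12$ | $\frac{q(1-t)}{1-qt}\,x_1^2x_2x_3$ |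
| $23$ | $21$ | $\frac{q(1-t)}{1-qt}\,x_1x_2^2x_3$ |

In the second line the left column is constant and the right column is $3$ over $2$; in the third the left column is constant and the right column is $3$ over $1$. The total is
$$x_1^2x_2^2+\frac{q(1-t)}{1-qt}\left(x_1^2x_2x_3+x_1x_2^2x_3\right).\tag{1}$$

The second rule looks at the upper row and to the left instead:
$$\text{left column: }\ \frac{(1-t)\,q^{[c>a]}}{1-qt},\qquad \text{right column: }\ \frac{(1-t)\,t^{[c\in(d,b)]}q^{[d>b]}}{1-qt^2}.$$
With this rule we fix the bottom row to be $12$ and let the top row be arbitrary. Now $c\ne b=2$ leaves four fillings.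

| top row | bottom row | weight by the second rule |
|---|---|---|
| $12$ | $12$ | $x_1^2x_2^2$ |
| $13$ | $12$ | $\frac{qt(1-t)}{1-qt^2}\,x_1^2x_2x_3$ |
| $31$ | $12$ | $\frac{q(1-t)}{1-qt}\cdot\frac{1-t}{1-qt^2}\,x_1^2x_2x_3$ |
| $32$ | $12$ | $\frac{q(1-t)}{1-qt}\,x_1x_2^2x_3$ |

The middle two lines have the same monomial, and
$$\frac{q(1-t)}{1-qt^2}\left[t+\frac{1-t}{1-qt}\right]=\frac{q(1-t)}{1-qt^2}\cdot\frac{t-qt^2+1-t}{1-qt}=\frac{q(1-t)}{1-qt}.$$
So the total is again (1), although three fillings have been replaced by four.

Two more experiments. If in the second rule we fix the bottom row $21$ instead, the top set $\{2,3\}$ can be arranged as $23$, with weight $\frac{q(1-t)}{1-qt^2}$, or as $32$, with weight $\frac{q(1-t)}{1-qt}\cdot\frac{qt(1-t)}{1-qt^2}$; the sum is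
$$\frac{q(1-t)}{1-qt^2}\left[1+\frac{qt(1-t)}{1-qt}\right]=\frac{q(1-t)}{1-qt}.$$
If in the first rule we use the top row $31$ instead of $13$, the bottom row $12$ gives $\frac{q(1-t)}{1-qt^2}\cdot\frac{1-t}{1-qt}$ and the bottom row $21$ gives $\frac{qt(1-t)}{1-qt^2}$, and the sum is once more $\frac{q(1-t)}{1-qt}$. The totals seem to depend only on the sets $\{a,b\}$ and $\{c,d\}$, and on neither the order we fixed nor the rule we used.

The second sum is an ASEP polynomial, written with permuted basement fillings. The first is a sum over sorted tableaux with a prescribed family of bottom rows. Do the two sums agree for every shape?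

## 2. Non-attacking tableaux and the bottom-row formula

Throughout $n\ge1$, $[n]=\{1,\dots,n\}$, $X_n=\{x_1,\dots,x_n\}$, and $q,t$ are indeterminates. Let $\lambda=(\lambda_1\ge\dots\ge\lambda_k>0)$ be a partition with $k\le n$ parts.

**Diagram.** $\mathrm{dg}(\lambda)$ consists of $k$ bottom-justified columns of heights $\lambda_1,\dots,\lambda_k$ from left to right. The cell $(r,j)$ is in row $r$, counted from the bottom starting at $1$, and column $j$. Row $r$ has $\lambda'_r$ cells. For $u=(r,j)$ with $r>1$ put
$$\mathrm{South}(u)=(r-1,j),\qquad \mathrm{leg}(u)=\lambda_j-r,\qquad \mathrm{rarm}(u)=\lambda'_{r-1}-j .$$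
So $\mathrm{rarm}(u)$ is the number of cells strictly to the right of $\mathrm{South}(u)$ in its row.

**Fillings.** A filling $\sigma:\mathrm{dg}(\lambda)\to[n]$ is non-attacking if (i) entries within a row are distinct, and (ii) $\sigma(r,j)\ne\sigma(r-1,i)$ whenever $i>j$. The set of these is $\mathrm{Tab}(\lambda,n)$. A filling is $\mathrm{coquinv}$-sorted if for any two columns $j<j'$ of equal height $h$ we have $\sigma(h,j)<\sigma(h,j')$. The bottom row is the word $r_1(\sigma)=\sigma(1,1)\cdots\sigma(1,k)$.

**Weight.** For $x\ne y$ in $[n]$ let $(x,y)$ be the open cyclic arc, the set of elements met strictly between $x$ and $y$ in the reading $x,x+1,\dots,n,1,2,\dots$. For a cell $u=(r,j)$ with $r>1$ and $\sigma(u)\neq\sigma(\mathrm{South}(u))$ let $s(u)$ be the number of $i>j$ with $\sigma(r-1,i)\in(\sigma(u),\sigma(r-1,j))$. Then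
$$\mathrm{wt}(\sigma)(X_n;q,t)=x^{\sigma}q^{\mathrm{maj}(\sigma)}\prod_{u}\frac{t^{s(u)}(1-t)}{1-q^{\mathrm{leg}(u)+1}t^{\mathrm{rarm}(u)+1}},$$
where $x^\sigma=\prod_{u\in\mathrm{dg}(\lambda)} x_{\sigma(u)}$, $\mathrm{maj}(\sigma)=\sum_{u:\,\sigma(u)>\sigma(\mathrm{South}(u))}(\mathrm{leg}(u)+1)$, and the product is over the cells $u$ above row $1$ with $\sigma(u)\ne\sigma(\mathrm{South}(u))$.

For $\lambda=(2,2)$ this is the first rule of Section 1. As a second example take $\lambda=(2,2,1)$, $n=4$, and the filling with rows
$$\begin{array}{ccc}4&1&\\2&1&3\end{array}$$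
It is non-attacking: $4\notin\{1,3\}$ and $1\ne 3$. It is not sorted, since $4>1$. The cell $u=(2,1)$ has $4$ over $2$, $\mathrm{leg}(u)=0$, $\mathrm{rarm}(u)=2$, and of the entries $1,3$ to the right of $\mathrm{South}(u)$ only $1$ lies in $(4,2)=\{1\}$, so $s(u)=1$. The cell $(2,2)$ has equal entries. Hence $\mathrm{wt}(\sigma)=\frac{qt(1-t)}{1-qt^3}\,x_1^2x_2x_3x_4$.

**Compatible words.** For a weak composition $\alpha=(\alpha_1,\dots,\alpha_n)$ (zero parts allowed), $\mathrm{sort}(\alpha)$ and $\mathrm{inc}(\alpha)$ are its parts in weakly decreasing and weakly increasing order. When we write $\lambda=\mathrm{sort}(\alpha)$ for a partition we drop the zeros. If $\alpha$ has $k$ nonzero parts, $\beta(\alpha)$ is the set of words $\tau_1\cdots\tau_k$ that list the $k$ positions $i$ with $\alpha_i>0$, each once, so that $\alpha_{\tau_1}\ge\dots\ge\alpha_{\tau_k}$. For instance $\beta((2,0,1,2))=\{143,413\}$.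

**ASEP polynomials.** $f_\alpha(X_n;q,t)$ denotes the ASEP polynomial, in the conventions of Corteel, Mandelshtam and Williams, "From multiline queues to Macdonald polynomials via the exclusion process" (2018). The one fact about it that we use is that it coincides with the permuted basement nonsymmetric Macdonald polynomial:
$$f_\alpha=E^{\tau}_{\mathrm{inc}(\alpha)}\quad\text{for any }\tau\in S_n\text{ with }(\alpha_{\tau(1)},\dots,\alpha_{\tau(n)})=\mathrm{inc}(\alpha),$$
in the conventions of Ferreira (2011) and Alexandersson (2016), recalled in Section 3. For us that section can serve as the definition of $f_\alpha$.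

The following was posed as a question, to prove or disprove, with source Olya Mandelshtam, "Probabilistic operators for non-attacking tableaux and a compact formula for the symmetric Macdonald polynomials", arXiv:2401.17223 (2024). It is true.

**Theorem A.** For every weak composition $\alpha$ with $\mathrm{sort}(\alpha)=\lambda$,
$$f_\alpha(X_n;q,t)=\sum_{\substack{\sigma\in \mathrm{Tab}(\lambda,n)\ \mathrm{coquinv}\text{-sorted}\\ r_1(\sigma)\in\beta(\alpha)}}\mathrm{wt}(\sigma)(X_n;q,t).\tag{2}$$

For context: it is known that the symmetric Macdonald polynomial $P_\lambda(X_n;q,t)$ is the sum of $\mathrm{wt}(\sigma)$ over all $\mathrm{coquinv}$-sorted $\sigma\in\mathrm{Tab}(\lambda,n)$, and also that $P_\lambda=\sum_{\mathrm{sort}(\alpha)=\lambda}f_\alpha$. Each $\sigma$ has a bottom row compatible with exactly one such $\alpha$: let $\alpha_i$ be the height of the column whose bottom entry is $i$, or $0$ if $i$ is not in the bottom row. So Theorem A cuts the first sum into the pieces of the second. Neither of these two facts about $P_\lambda$ is used in the proof.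

## 3. Permuted basement fillings drawn on the same diagram

**Permuted basement fillings.** Let $\gamma=(\gamma_1,\dots,\gamma_n)$ be a weak composition and $\tau\in S_n$. The diagram of $\gamma$ has $\gamma_i$ boxes in row $i$, rows numbered from the top, preceded by a column number $0$, the basement, with entry $\tau_i$ in row $i$. Boxes are filled from $[n]$. For a box $u$ let $d(u)$ be the box immediately to its left (possibly in the basement) and $\mathrm{leg}(u)$ the number of boxes to its right. A filling $F$ is non-attacking if entries in the same column differ, and entries in adjacent columns differ whenever the right box is in a strictly lower row than the left one, basement included. The arm of the box in row $i$ and column $c$ is the number of boxes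
$$\mathrm{arm}(i,c)=\#\{(i',c): i'>i,\ \gamma_{i'}\le\gamma_i\}+\#\{(i',c-1): i'<i,\ \gamma_{i'}<\gamma_i\}.$$
A triple consists of boxes $(v,u,w)$ with $v=d(u)$ such that either

- (type A) $w$ is below $u$ in $u$'s column, in a row of length at most that of $u$'s row; or
- (type B) $w$ is above $v$ in $v$'s column, in a row strictly shorter than $u$'s row.

A type A (type B) triple is an inversion triple if its entries in increasing order are oriented counter-clockwise (clockwise), with ties broken by $u<w<v$. Otherwise it is a coinversion triple. Let $\mathrm{coinv}(F)$ be the number of coinversion triples and $\mathrm{maj}(F)=\sum_{F(u)>F(d(u))}(\mathrm{leg}(u)+1)$. Then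
$$E^\tau_\gamma=\sum_F x^F q^{\mathrm{maj}(F)}t^{\mathrm{coinv}(F)}\prod_{F(u)\ne F(d(u))}\frac{1-t}{1-q^{\mathrm{leg}(u)+1}t^{\mathrm{arm}(u)+1}},$$
summed over the non-attacking fillings with basement $\tau$. The basement does not contribute to $x^F$.

Here is an example with $\gamma=(0,2,2)$ and $\tau=(3,2,1)$, the basement written left of the bar:
$$\begin{array}{c|cc}3&&\\2&2&1\\1&1&3\end{array}$$
In column $2$, the box with entry $3$ has arm $0$ and is larger than its left neighbor $1$; the box with entry $1$ has arm $1$ because of the box below it. The triple with $v,u,w$ having entries $2,1,3$ is of type A. Increasing order visits $u$, then $v$, then $w$. The next lemma says how to read this off.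

**Lemma 1.** In a non-attacking filling a triple $(v,u,w)$ is a coinversion triple if and only if $F(u)\ne F(v)$ and $F(w)\in(F(u),F(v))$.

*Proof.* In type A the boxes $v,u,w$ sit at top left, top right, bottom right, and the counter-clockwise order is $v\to w\to u\to v$. In type B they sit at bottom left, bottom right and above left, and the clockwise order is again $v\to w\to u\to v$. So in both types we have an inversion triple exactly when, reading upwards cyclically from the entry of $u$, we meet the entry of $v$ before that of $w$.

The entry of $w$ differs from those of $u$ and $v$. In type A, $w$ shares a column with $u$ and is to the right of and strictly lower than $v$. In type B, $w$ shares a column with $v$, and $u$ is to the right of and strictly lower than $w$. So if $F(u)\ne F(v)$ all three entries are distinct, and the triple is a coinversion triple iff $w$ is met before $v$, that is, $F(w)\in(F(u),F(v))$. If $F(u)=F(v)$, the tie rule puts $v$ immediately after $u$ among the entries, so reading from $u$ we meet $v$ first and the triple is an inversion triple. $\square$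

In the example, $3\notin(1,2)=\emptyset$, so there is no coinversion in that triple. The weight is $\frac{q(1-t)}{1-qt}\cdot\frac{1-t}{1-qt^2}\,x_1^2x_2x_3$, the third line of the second table in Section 1.

We now turn the picture by a quarter so that both formulas live on $\mathrm{dg}(\lambda)$. For a cell $u=(r,j)$ of $\mathrm{dg}(\lambda)$ with $r\ge2$ let $N(u)$ be the set consisting of

- the cells $(r,i)$ with $i<j$ and $\lambda_i=\lambda_j$, and
- the cells $(r-1,i)$ with $i>j$ and $r-1\le\lambda_i<\lambda_j$.

Put $\mathrm{arm}(u)=|N(u)|$ and, if $\sigma(u)\ne\sigma(\mathrm{South}(u))$, let $\bar s(u)$ be the number of cells in $N(u)$ whose entry is in $(\sigma(u),\sigma(\mathrm{South}(u)))$. Define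
$$\overline{\mathrm{wt}}(\sigma)=x^\sigma q^{\mathrm{maj}(\sigma)}\prod_{u}\frac{t^{\bar s(u)}(1-t)}{1-q^{\mathrm{leg}(u)+1}t^{\mathrm{arm}(u)+1}},$$
the product being over the same cells as in $\mathrm{wt}(\sigma)$. For $\lambda=(2,2)$ this is the second rule of Section 1.

**Proposition 2.** Let $\mathrm{sort}(\alpha)=\lambda$. For every word $w\in\beta(\alpha)$,
$$f_\alpha=\sum_{\sigma\in\mathrm{Tab}(\lambda,n),\ r_1(\sigma)=w}\overline{\mathrm{wt}}(\sigma).\tag{3}$$
More precisely, for $\gamma=\mathrm{inc}(\alpha)$ and an allowed $\tau$, the non-attacking fillings with basement $\tau$ correspond, with their weights, to the $\sigma\in\mathrm{Tab}(\lambda,n)$ with bottom row $\tau_n\tau_{n-1}\cdots\tau_{n-k+1}$.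

*Proof.* **Step 1: column $1$ copies the basement.** The purpose is to show that column $1$ of a basement filling is not free. Since $\gamma$ is weakly increasing, the boxes of column $1$ are in the bottom $k$ rows. The box in row $n$ is strictly lower than the basement boxes of rows $1,\dots,n-1$, so its entry differs from $\tau_1,\dots,\tau_{n-1}$ and equals $\tau_n$. Going upwards, suppose rows $i+1,\dots,n$ of column $1$ contain $\tau_{i+1},\dots,\tau_n$. The box in row $i$ differs from $\tau_1,\dots,\tau_{i-1}$ (basement entries in higher rows) and from $\tau_{i+1},\dots,\tau_n$ (entries below it in column $1$), so it equals $\tau_i$. Hence boxes in column $1$ contribute nothing to $\mathrm{maj}$ and no factor $\frac{1-t}{1-\cdots}$. A triple whose box $u$ is in column $1$ has $F(u)=F(v)$, so by Lemma 1 it is not a coinversion triple.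

**Step 2: turn the diagram.** The purpose is to match the fillings. Send row $i$ to column $n+1-i$ of $\mathrm{dg}(\lambda)$ and column $r\ge1$ to row $r$. A right box strictly lower than a left box in the adjacent column becomes a cell $(r,j)$ and a cell $(r-1,i)$ with $i>j$. So the non-attacking conditions not involving the basement become (i) and (ii), and by Step 1 the bottom row is $\tau_n\tau_{n-1}\cdots\tau_{n-k+1}$, which belongs to $\beta(\alpha)$. Conversely, every $\sigma\in\mathrm{Tab}(\lambda,n)$ with this bottom row arises: the conditions against the basement compare $\tau_i$ with $\tau_{i'}$ for $i\ne i'$ and hold automatically. Every $w\in\beta(\alpha)$ occurs as such a bottom row: put $\tau_n=w_1,\dots,\tau_{n-k+1}=w_k$ and let $\tau_1,\dots,\tau_{n-k}$ list the positions of the zeros of $\alpha$.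

**Step 3: match the weights.** The purpose is to identify arms and coinversions for boxes in columns $\ge2$. Rows below become columns to the left. As $\gamma$ is weakly increasing, a row $i'>i$ with $\gamma_{i'}\le\gamma_i$ has $\gamma_{i'}=\gamma_i$. So the boxes counted first in the arm become the cells of $N(u)$ in row $r$, and the boxes counted second become the cells of $N(u)$ in row $r-1$. The same sets are the possible positions of the third box $w$ in triples of type A and B with given box $u$. By Lemma 1 the number of coinversion triples with box $u$ is $\bar s(u)$ if $F(u)\neq F(d(u))$ and $0$ otherwise. The quantities $\mathrm{leg}$ and $\mathrm{maj}$ are carried over unchanged. $\square$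

## 4. Distinct parts, and what equal columns spoil

Suppose first that the parts of $\lambda$ are distinct. Then sortedness is no condition and $\beta(\alpha)$ has a single word. All columns to the right of a given one are strictly shorter, so $N(u)$ is exactly the set of cells to the right of $\mathrm{South}(u)$ in its row. Hence $\mathrm{arm}=\mathrm{rarm}$, $\bar s=s$, and (2) is (3) term by term. At the other extreme, for $\lambda=(1,\dots,1)$ both sides are the single monomial $\prod_{\alpha_i=1}x_i$.

So the whole issue is columns of equal height. The sensible first attempt is a weight-preserving bijection between the tableaux in (2) and those in (3). Section 1 shows that there is none already for $\alpha=(2,2,0)$, $n=3$: there are three tableaux on one side and four on the other (for $w=12$), and the factor $1-qt^2$ occurs on one side only.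

A second attempt is to keep the weight $\mathrm{wt}$ but use one fixed bottom word, as in (3).

**Remark (one bottom word is not enough).** For $n=3$, $\alpha=(2,2,0)$ we have $\beta(\alpha)=\{12,21\}$, and the first table in Section 1 lists the sorted tableaux of (2). Also $f_{(2,2,0)}$ is (1), by the second table and Proposition 2. The bottom word $12$ alone misses the term in $x_1x_2^2x_3$, and the bottom word $21$ alone gives only that term. So in Theorem A the set $\beta(\alpha)$ cannot in general be replaced by a single compatible word.

What did agree in Section 1 were the sums over all fillings whose top two entries form a given set and whose bottom two entries form a given set. We now isolate these sums.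

## 5. Set-states and the sums over two adjacent rows

**Classes and set-states.** For $h\ge1$ the class $h$ is the set of columns of height $h$, and $m_h$ is their number. The columns in a class are consecutive; number them $1,\dots,m_h$ from left to right. For a filling $\sigma$ with distinct entries in each row, let $\mathbf a^{(r)}_h$ ($1\le r\le h$) be the tuple of entries of class $h$ in row $r$, and $A^{(r)}_h$ its underlying set. The family $\mathcal A=(A^{(r)}_h)_{1\le r\le h}$ is the set-state of $\sigma$. In general a set-state is any family of subsets of $[n]$ with $|A_h^{(r)}|=m_h$ such that for each $r$ the sets $A_h^{(r)}$, $h\ge r$, are pairwise disjoint. A filling with distinct row entries is the same thing as a set-state together with an ordering of each of its sets. Put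
$$D^{(r-1)}_h=\bigcup_{r-1\le h'<h}A^{(r-1)}_{h'},\qquad x^{\mathcal A}=\prod_{r,h}\prod_{i\in A_h^{(r)}}x_i=x^\sigma .$$
So $D_h^{(r-1)}$ is the set of entries of row $r-1$ to the right of class $h$. Call $\mathcal A$ admissible if $A_h^{(r)}\cap D_h^{(r-1)}=\emptyset$ for all $2\le r\le h$. Say that $\mathcal A$ has bottom $\alpha$ if $A^{(1)}_h=\{i:\alpha_i=h\}$ for all $h\ge1$.

In the $(2,2,1)$ example of Section 2, $A_2^{(2)}=\{1,4\}$, $A_2^{(1)}=\{1,2\}$, $A_1^{(1)}=\{3\}$ and $D_2^{(1)}=\{3\}$. The state is admissible and has bottom $(2,2,1,0)$.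

Three observations follow from the definitions. The set-state of a non-attacking filling is admissible, by (ii). If a filling with distinct row entries has an admissible set-state, then (ii) can fail only between two cells of the same class in adjacent rows. And $r_1(\sigma)\in\beta(\alpha)$ if and only if the set-state of $\sigma$ has bottom $\alpha$, because a word of $\beta(\alpha)$ lists the positions with $\alpha_i=\lambda_1$ first, and so on, each value filling exactly its class.

**Two elementary weights.** For $x\ne y$ let $\varepsilon(x,y)=1$ if $x>y$ and $0$ if $x<y$. Let $z$ be an indeterminate, later specialized to a positive power of $q$. For $S\subseteq[n]$ define, for $b\in S$ and $a\in[n]$,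
$$p_S(a\to b)=\begin{cases}1&a=b\\0&a\in S,\ a\ne b\\ \dfrac{(1-t)\,t^{|S\cap(a,b)|}z^{\varepsilon(a,b)}}{1-zt^{|S|}}&a\notin S,\end{cases}\tag{4}$$
and, for $a\in S$ and $b\in[n]$,
$$\bar p_S(b\leftarrow a)=\begin{cases}1&a=b\\0&b\in S,\ a\ne b\\ \dfrac{(1-t)\,t^{|S\cap(a,b)|}z^{\varepsilon(a,b)}}{1-zt^{|S|}}&b\notin S.\end{cases}\tag{5}$$
In both, $a$ is the upper entry and $b$ the lower one. The set $S$ contains the lower entry in (4) and the upper entry in (5). The zeros build the non-attacking condition into the weight. For example, with $n=3$: $p_{\{1,2\}}(3\to2)=\frac{(1-t)tz}{1-zt^2}$, since $1\in(3,2)$, while $p_{\{1,2\}}(1\to2)=0$.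

**Lemma 3.** Let $\sigma$ be a filling with distinct row entries and admissible set-state. For the cell $u$ in row $r\ge2$ that is $j$-th in class $h$, write $\mathbf a=\mathbf a_h^{(r)}$, $\mathbf b=\mathbf a_h^{(r-1)}$, $D=D_h^{(r-1)}$, $m=m_h$, $z=q^{h-r+1}$.

(a) The product over all cells $u$ in rows $\ge2$ of $p_{\{b_j,\dots,b_m\}\cup D}(a_j\to b_j)$ equals $\mathrm{wt}(\sigma)/x^\sigma$ if $\sigma$ is non-attacking, and $0$ otherwise.

(b) The product over all cells $u$ in rows $\ge2$ of $\bar p_{\{a_1,\dots,a_j\}\cup D}(b_j\leftarrow a_j)$ equals $\overline{\mathrm{wt}}(\sigma)/x^\sigma$ if $\sigma$ is non-attacking, and $0$ otherwise.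

Moreover, if (ii) fails between two cells of class $h$ in rows $r$ and $r-1$, then already the part of either product belonging to class $h$ and row $r$ is $0$.

*Proof.* Note $z=q^{\mathrm{leg}(u)+1}$, so $z^{\varepsilon(a_j,b_j)}$, for $a_j\ne b_j$, is the contribution of $u$ to $q^{\mathrm{maj}(\sigma)}$.

(a) The set $S_u=\{b_j,\dots,b_m\}\cup D$ consists of the entries of row $r-1$ weakly to the right of $\mathrm{South}(u)$, so $|S_u|=\mathrm{rarm}(u)+1$. Condition (ii) at $u$ says that $a_j$ is none of the entries strictly to the right of $\mathrm{South}(u)$, that is: $a_j\in S_u$ implies $a_j=b_j$. If it fails, the factor is $0$ by the second line of (4). If it holds and $a_j\ne b_j$, then $a_j\notin S_u$, and $|S_u\cap(a_j,b_j)|=s(u)$ because $b_j$ is not in the open arc. So the factor is that of $u$ in $\mathrm{wt}(\sigma)$.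

(b) By admissibility $a_1,\dots,a_j$ are not in $D$, so $S=\{a_1,\dots,a_j\}\cup D$ has $j+|D|$ elements. The entries of the cells in $N(u)$ are $a_1,\dots,a_{j-1}$ and the elements of $D$, so $|S|=\mathrm{arm}(u)+1$, and if $a_j\neq b_j$ then $|S\cap(a_j,b_j)|=\bar s(u)$, as $a_j$ is not in the open arc. The entry $b_j$ is not in $D$, because row $r-1$ has distinct entries. So the factor vanishes exactly when $b_j=a_i$ for some $i<j$, which is a failure of (ii) between the $i$-th cell of class $h$ in row $r$ and the $j$-th in row $r-1$. By admissibility all failures of (ii) are of this form. If there is none, the factor is that of $u$ in $\overline{\mathrm{wt}}(\sigma)$.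

The last claim was seen along the way: the vanishing factor belongs to class $h$ and row $r$. $\square$

The factors of Lemma 3 couple only adjacent rows of one class, and the rest of the filling enters only through the set $D$. So the objects to study are two sums for a single class and two adjacent rows. Let $(A,B,D)$ be a *triple of sets*: $A,B,D\subseteq[n]$, $|A|=|B|=m$, $D\cap(A\cup B)=\emptyset$, and put $d=|D|$. If $\mathcal A$ is admissible, $(A_h^{(r)},A_h^{(r-1)},D_h^{(r-1)})$ is such a triple for $2\le r\le h$. For an ordering $\mathbf a$ of $A$, respectively $\mathbf b$ of $B$, put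
$$W(\mathbf a;B,D)=\sum_{\mathbf b\text{ ordering of }B}\ \prod_{j=1}^m p_{\{b_j,\dots,b_m\}\cup D}(a_j\to b_j),\tag{6}$$
$$V(A;\mathbf b,D)=\sum_{\mathbf a\text{ ordering of }A}\ \prod_{j=1}^m \bar p_{\{a_1,\dots,a_j\}\cup D}(b_j\leftarrow a_j).\tag{7}$$
In Section 1 we computed such sums with $D=\emptyset$, $z=q$: for instance $W((1,3);\{1,2\},\emptyset)=W((3,1);\{1,2\},\emptyset)=V(\{1,3\};(1,2),\emptyset)=\frac{q(1-t)}{1-qt}$. For $m=1$ both sums are a single term, and they are visibly equal.

**Proposition 4.** $W(\mathbf a;B,D)$ does not depend on the ordering $\mathbf a$ of $A$. $V(A;\mathbf b,D)$ does not depend on the ordering $\mathbf b$ of $B$. The two are equal. The common value is denoted $U_z(A,B,D)$.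

The left side of an equation $W(\mathbf a;B,D)=V(A;\mathbf b,D)$ does not know the order of $B$, and the right side does not know the order of $A$. So the equation can hold for all orders only if both sides are constant, and order independence has to come first. It is also what will let us chain several rows together.

## 6. Exchanging two neighbors in the upper row

**Lemma 5.** For distinct $x,y,w\in[n]$, exactly one of $y\in(x,w)$ and $w\in(x,y)$ holds, and
$$\varepsilon(x,y)+\varepsilon(y,w)=\varepsilon(x,w)+\begin{cases}0& \text{if } y\in(x,w)\\ 1& \text{if } w\in(x,y).\end{cases}\tag{8}$$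

*Proof.* The cyclic distance from $x$ to $y$ is $\delta(x,y)=y-x+n\,\varepsilon(x,y)$, a number in $\{1,\dots,n-1\}$. The two cases are $\delta(x,y)<\delta(x,w)$ and $\delta(x,w)<\delta(x,y)$; exactly one holds, since $y\ne w$. In the first, $\delta(x,y)+\delta(y,w)=\delta(x,w)$. In the second, $\delta(x,y)=\delta(x,w)+\delta(w,y)$ and $\delta(y,w)=n-\delta(w,y)$, so $\delta(x,y)+\delta(y,w)=\delta(x,w)+n$. Substituting the formula for $\delta$ and canceling $w-x$ gives (8). $\square$

**Lemma 6.** Let $|S|=N$, $a\ne a'$ in $[n]$, $C\subseteq S$, $|C|=2$. Put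
$$Q(a,a')=\sum_{(y,y')} p_S(a\to y)\,p_{S\setminus y}(a'\to y'),$$
summed over the two orderings $(y,y')$ of $C$. Then $Q(a,a')=Q(a',a)$.

*Proof.* The cases are organized by how many of $a,a'$ lie in $S$.

**Case 1: $a,a'\in S$.** An element of the reference set can only go to itself. So both sides are $1$ if $C=\{a,a'\}$ and $0$ otherwise.

**Case 2: exactly one of the two is in $S$.** By symmetry of the claim let $a\notin S$ and $b:=a'\in S$. If $b\notin C$, then $Q(b,a)=0$ since $p_S(b\to y)=0$ for $y\in C$, and $Q(a,b)=0$ since $b\in S\setminus y$ and $y'\ne b$. So let $C=\{b,c\}$, and put $s=|S\cap(a,c)|$, $\varepsilon=\varepsilon(a,c)$. In $Q(b,a)$ the element $b$ must go to $b$. In $Q(a,b)$ either $a\to c$, and then $b\to b$ with weight $1$; or $a\to b$, and then $b$ is no longer in the reference set and goes to $c$. Hence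
$$Q(b,a)=p_{S\setminus b}(a\to c),\qquad Q(a,b)=p_S(a\to c)+p_S(a\to b)\,p_{S\setminus b}(b\to c).$$

*Subcase $b\in(a,c)$.* Then $(a,c)=(a,b)\cup\{b\}\cup(b,c)$, disjointly, so
$$|S\cap(a,b)|+|(S\setminus b)\cap(b,c)|=s-1=|(S\setminus b)\cap (a,c)|,$$
and by (8) the exponent of $z$ in the last product is $\varepsilon(a,b)+\varepsilon(b,c)=\varepsilon$. Hence
$$Q(a,b)=\frac{(1-t)z^\varepsilon t^{s-1}}{1-zt^N}\left[t+\frac{1-t}{1-zt^{N-1}}\right].$$
The bracket is $\frac{t-zt^N+1-t}{1-zt^{N-1}}=\frac{1-zt^N}{1-zt^{N-1}}$, so $Q(a,b)=\frac{(1-t)z^\varepsilon t^{s-1}}{1-zt^{N-1}}=Q(b,a)$.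

*Subcase $c\in(a,b)$.* The arcs $(a,b)$ and $(b,a)$ together contain each element of $S\setminus b$ exactly once, since $a\notin S$. Moreover $(b,c)=(b,a)\cup\{a\}\cup(a,c)$, disjointly. So
$$|S\cap(a,b)|+|(S\setminus b)\cap(b,c)|=(N-1)+s .$$
By (8) the exponent of $z$ in the last product is $\varepsilon+1$. Since $b\notin(a,c)$, also $|(S\setminus b)\cap(a,c)|=s$. Hence
$$Q(a,b)=\frac{(1-t)z^\varepsilon t^{s}}{1-zt^N}\left[1+\frac{(1-t)zt^{N-1}}{1-zt^{N-1}}\right].$$
The bracket is $\frac{1-zt^{N-1}+zt^{N-1}-zt^N}{1-zt^{N-1}}=\frac{1-zt^N}{1-zt^{N-1}}$, so $Q(a,b)=\frac{(1-t)z^\varepsilon t^{s}}{1-zt^{N-1}}=Q(b,a)$.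

The two brackets are the two computations of Section 1, with $N=2$ and $z=q$.

**Case 3: $a,a'\notin S$.** Let $C=\{c,c'\}$ and $e(x,y)=|S\cap(x,y)|$, and put
$$X=z^{\varepsilon(a,c)+\varepsilon(a',c')}t^{e(a,c)+e(a',c')},\qquad Y=z^{\varepsilon(a,c')+\varepsilon(a',c)}t^{e(a,c')+e(a',c)},$$
$$\kappa=\frac{(1-t)^2}{(1-zt^N)(1-zt^{N-1})}.$$
Here $X$ belongs to the assignment $a\to c$, $a'\to c'$ and $Y$ to the other one, before correcting for the smaller reference set of the second factor. Let $\theta=1$ if $c\in(a,c')$ and $\theta=0$ if $c'\in(a,c)$; exactly one holds by Lemma 5. Define $\theta'$ in the same way with $a'$ in place of $a$. Replacing $S$ by $S\setminus c$ lowers the exponent of $t$ for $a'\to c'$ by $\theta'$, and replacing $S$ by $S\setminus c'$ lowers that for $a'\to c$ by $1-\theta'$. The same holds for $a$ with $\theta$. Therefore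
$$Q(a,a')=\kappa\left(Xt^{-\theta'}+Yt^{-(1-\theta')}\right),\qquad Q(a',a)=\kappa\left(Xt^{-(1-\theta)}+Yt^{-\theta}\right).$$
If $\theta+\theta'=1$ these agree term by term. If $\theta=\theta'=1$, then for both $x=a$ and $x=a'$ we have $c\in(x,c')$, so
$$e(x,c')=e(x,c)+1+e(c,c'),\qquad \varepsilon(x,c')=\varepsilon(x,c)+\varepsilon(c,c')$$
by splitting the arc at $c$ and by (8). Applying this with $x=a'$ in $X$ and with $x=a$ in $Y$ shows that both $X$ and $Y$ equal $z^{\varepsilon(a,c)+\varepsilon(a',c)+\varepsilon(c,c')}t^{e(a,c)+e(a',c)+1+e(c,c')}$. So $X=Y$, and both $Q$'s equal $\kappa X(1+t^{-1})$. If $\theta=\theta'=0$, exchange the names $c$ and $c'$; this does not change $Q$ and turns both $\theta$'s into $1$. $\square$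

We can now prove the first two claims of Proposition 4.

**Step 1: $W$ is independent of the order of $A$.** It suffices to exchange $a_i$ and $a_{i+1}$. In (6) fix all $b_j$ with $j\ne i,i+1$. Then $C=\{b_i,b_{i+1}\}$ and $S=\{b_i,\dots,b_m\}\cup D$ are fixed sets. The factors with $j<i$ have a reference set containing all of $C$, and those with $j>i+1$ have one containing none of $C$, so neither depends on the order of $C$. The remaining two factors, summed over the two orders of $C$, give
$$\sum p_S(a_i\to b_i)\,p_{S\setminus b_i}(a_{i+1}\to b_{i+1})=Q(a_i,a_{i+1}),$$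
which by Lemma 6 is unchanged when $a_i,a_{i+1}$ are exchanged. We write $W(A,B,D)$ for the common value.

**Step 2: $V$ is independent of the order of $B$.** The purpose is to deduce this from Step 1 by a reflection. Let $\rho(x)=n+1-x$. Since $\rho$ reverses the circle, $w\in(x,y)$ iff $\rho(w)\in(\rho(y),\rho(x))$, and $\varepsilon(x,y)=\varepsilon(\rho(y),\rho(x))$. Comparing (4) and (5) line by line, $\bar p_S(b\leftarrow a)=p_{\rho S}(\rho b\to\rho a)$. Substitute this into (7) and reindex by $j\mapsto m+1-j$. The new upper tuple is $(\rho b_m,\dots,\rho b_1)$, the new lower tuple is $(\rho a_m,\dots,\rho a_1)$, and the reference set $\{\rho a_1,\dots,\rho a_j\}\cup\rho D$ consists of the new lower entries from position $m+1-j$ on, together with $\rho D$. So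
$$V(A;\mathbf b,D)=W\big((\rho b_m,\dots,\rho b_1);\rho A,\rho D\big),$$
which does not depend on $\mathbf b$ by Step 1 applied to the triple of sets $(\rho B,\rho A,\rho D)$. We write $V(A,B,D)$.

## 7. Upper sums equal lower sums: the closest pair

It remains to prove $W=V$. Order independence gives flexible recursions. The first factor in (6) is $p_{B\cup D}(a_1\to b_1)$, and the others form the same kind of sum for $(A\setminus a_1,B\setminus b_1,D)$. Any element of $A$ may be put first. Similarly, the last factor in (7) is $\bar p_{A\cup D}(b_m\leftarrow a_m)$, and any element of $B$ may be put last. So for any $a\in A$, respectively any $b\in B$, of our choice,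
$$W(A,B,D)=\sum_{b\in B}p_{B\cup D}(a\to b)\,W(A\setminus a,B\setminus b,D),\tag{9}$$
$$V(A,B,D)=\sum_{a\in A}\bar p_{A\cup D}(b\leftarrow a)\,V(A\setminus a,B\setminus b,D).\tag{10}$$

The natural plan is induction on $m$: choose $a_0\in A$ and $b_0\in B$, expand $W$ by (9) at $a_0$, replace the smaller $W$'s by $V$'s, and expand these by (10) at $b_0$; treat $V$ in the opposite order; compare. Let us see what happens for an arbitrary choice. Take $n=4$, $A=\{1,2\}$, $B=\{3,4\}$, $D=\emptyset$, $a_0=1$, $b_0=3$, and put $\Xi=\frac{(1-t)^2}{(1-zt)(1-zt^2)}$. In $W$ the term with $1\to3$ has $t$-exponent $|B\cap(1,3)|=0$ and contributes $\Xi$; the term with $1\to4$ has exponent $|B\cap(1,4)|=1$ and contributes $t\,\Xi$. In $V$ the term with $3\leftarrow1$ has exponent $|A\cap(1,3)|=1$ and contributes $t\,\Xi$; the term with $3\leftarrow2$ contributes $\Xi$. The totals agree, but the terms do not.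

The reason is visible in general. The weight $p_{B\cup D}(a_0\to b)$ in one expansion has to be compared with $p_{(B\setminus b_0)\cup D}(a_0\to b)$ in the other, and their quotient contains $t$ to the power $[b_0\in(a_0,b)]$, which varies with $b$. The same happens for $\bar p$, with $[a_0\in(a,b_0)]$. The comparison will work term by term if nothing of $A\cup B$ lies between $a_0$ and $b_0$, and such a pair always exists.

**Proof that $W=V$.** Induction on $m$. For $m=0$ both are $1$. Let $m\ge1$ and $N=m+d$.

**Step 1: remove common elements.** The purpose is to reduce to $A\cap B=\emptyset$. Suppose $c\in A\cap B$. In (9) with $a=c$, since $c\in B$, only $b=c$ contributes, with weight $1$. In (10) with $b=c$, since $c\in A$, only $a=c$ contributes, with weight $1$. So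
$$W(A,B,D)=W(A\setminus c,B\setminus c,D),\qquad V(A,B,D)=V(A\setminus c,B\setminus c,D),\tag{11}$$
and the right-hand sides are equal by induction.

**Step 2: choose the pair.** Now let $A\cap B=\emptyset$. Then no element of $A$ is in $B\cup D$ and no element of $B$ is in $A\cup D$, so all elementary weights in (9) and (10) are given by the third lines of (4) and (5). Choose $(a_0,b_0)\in A\times B$ with minimal cyclic distance from $a_0$ to $b_0$. An element of $A$ in $(a_0,b_0)$ would have smaller distance to $b_0$, and an element of $B$ in $(a_0,b_0)$ would have smaller distance from $a_0$. Hence $(a_0,b_0)\cap(A\cup B)=\emptyset$. For $b\in B\setminus b_0$ we have $b\notin(a_0,b_0)$, so $b_0\in(a_0,b)$. For $a\in A\setminus a_0$ we have $a\notin(a_0,b_0)$, so the cyclic order is $a,a_0,b_0$, that is, $a_0\in(a,b_0)$.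

**Step 3: compare the elementary weights.** The purpose is to see that deleting $b_0$ or $a_0$ from the reference set costs a constant factor. For $b\neq b_0$ the element $b_0$ of $B\cup D$ is in $(a_0,b)$, so deleting it lowers the exponent of $t$ by one and $|S|$ from $N$ to $N-1$. The same applies to $a_0$ in $(a,b_0)$. With
$$\mu=\frac{t(1-zt^{N-1})}{1-zt^N}$$
we get
$$p_{B\cup D}(a_0\to b)=\mu\;p_{(B\setminus b_0)\cup D}(a_0\to b)\quad(b\ne b_0),$$
$$\bar p_{A\cup D}(b_0\leftarrow a)=\mu\;\bar p_{(A\setminus a_0)\cup D}(b_0\leftarrow a)\quad(a\ne a_0).$$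
Since $(a_0,b_0)$ contains no element of $A\cup B$, also
$$p_{B\cup D}(a_0\to b_0)=\frac{(1-t)t^{|D\cap(a_0,b_0)|}z^{\varepsilon(a_0,b_0)}}{1-zt^N}=\bar p_{A\cup D}(b_0\leftarrow a_0)=:\pi .$$

**Step 4: expand twice.** The purpose is to bring $W$ and $V$ to one common expression. Let $U$ denote the common value of $W$ and $V$ for smaller $m$. Expand $W(A,B,D)$ by (9) at $a_0$. The term $b=b_0$ is $\pi\,U(A\setminus a_0,B\setminus b_0,D)$. In the terms $b\ne b_0$ use Step 3, replace $W(A\setminus a_0,B\setminus b,D)$ by $V(A\setminus a_0,B\setminus b,D)$, and expand this by (10) at $b_0\in B\setminus b$. Thus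
$$\begin{aligned}W(A,B,D)&=\pi\,U(A\setminus a_0,B\setminus b_0,D)\\&\quad+\mu\sum_{b\ne b_0}\sum_{a\ne a_0}p_{(B\setminus b_0)\cup D}(a_0\to b)\,\bar p_{(A\setminus a_0)\cup D}(b_0\leftarrow a)\,U(A\setminus\{a_0,a\},B\setminus\{b_0,b\},D).\end{aligned}\tag{12}$$
Next expand $V(A,B,D)$ by (10) at $b_0$. The term $a=a_0$ is $\pi\,U(A\setminus a_0,B\setminus b_0,D)$. In the terms $a\ne a_0$ use Step 3 to write $\bar p_{A\cup D}(b_0\leftarrow a)=\mu\,\bar p_{(A\setminus a_0)\cup D}(b_0\leftarrow a)$, replace $V(A\setminus a,B\setminus b_0,D)$ by $W(A\setminus a,B\setminus b_0,D)$, and expand this by (9) at $a_0\in A\setminus a$. The new weight is $p_{(B\setminus b_0)\cup D}(a_0\to b)$ with $b\in B\setminus b_0$, and we obtain exactly the right-hand side of (12). So $W=V$, and Proposition 4 is proved. $\blacksquare$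

## 8. Collapsing the rows: proof of Theorem A

We show that both sides of (2) equal
$$\sum_{\mathcal A\text{ admissible, bottom }\alpha} x^{\mathcal A}\prod_{h\geq 2}\ \prod_{r=2}^{h}U_{q^{h-r+1}}\big(A_h^{(r)},A_h^{(r-1)},D_h^{(r-1)}\big).\tag{13}$$

**Step 1: the sorted side, from the bottom up.** The purpose is to evaluate the sum of $\mathrm{wt}(\sigma)$ over the sorted non-attacking $\sigma$ with a given set-state. By Section 5 the tableaux in (2) are the sorted non-attacking fillings whose set-state is admissible with bottom $\alpha$. Fix such an $\mathcal A$. The sets $D_h^{(r-1)}$ depend only on $\mathcal A$. By Lemma 3(a) we may include the attacking fillings with set-state $\mathcal A$, since their product is $0$. A filling is now a free choice of orderings $\mathbf a_h^{(r)}$ of the sets $A_h^{(r)}$, and sortedness says exactly that $\mathbf a_h^{(h)}$ is the increasing ordering for each $h$. So the sum is $x^{\mathcal A}$ times the product over classes $h$ of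
$$\sum_{\mathbf a_h^{(h-1)},\dots,\mathbf a_h^{(1)}}\ \prod_{r=2}^{h}\ \prod_{j=1}^{m_h} p_{\{a^{(r-1)}_j,\dots,a^{(r-1)}_{m_h}\}\cup D_h^{(r-1)}}\big(a^{(r)}_j\to a^{(r-1)}_j\big)\Big|_{z=q^{h-r+1}},$$
where we dropped the index $h$ on entries. For $h=1$ this factor is $1$. For $h\ge2$, sum over $\mathbf a_h^{(1)}$ first, with the other rows fixed. Only the factors with $r=2$ involve $\mathbf a_h^{(1)}$, and their sum is $W(\mathbf a_h^{(2)};A_h^{(1)},D_h^{(1)})$, which by Proposition 4 equals $U_{q^{h-1}}(A_h^{(2)},A_h^{(1)},D_h^{(1)})$ whatever the order $\mathbf a_h^{(2)}$. This is a constant, so we can now sum over $\mathbf a_h^{(2)}$ in the same way, using $r=3$, and so on up to $\mathbf a_h^{(h-1)}$. The class contributes $\prod_{r=2}^hU_{q^{h-r+1}}(A_h^{(r)},A_h^{(r-1)},D_h^{(r-1)})$. Summing over $\mathcal A$, the right-hand side of (2) equals (13).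

**Step 2: the basement side, from the top down.** The purpose is to evaluate $f_\alpha$ in the same way. By Proposition 2, $f_\alpha$ is the sum of $\overline{\mathrm{wt}}(\sigma)$ over non-attacking $\sigma$ with one fixed bottom word $w\in\beta(\alpha)$. Fix an admissible $\mathcal A$ with bottom $\alpha$. By Lemma 3(b) we may again include attacking fillings. Now $\mathbf a_h^{(1)}$ is fixed by $w$, and $\mathbf a_h^{(2)},\dots,\mathbf a_h^{(h)}$ run over all orderings. Class $1$ contributes $1$. For $h\ge2$ sum over the top tuple $\mathbf a_h^{(h)}$ first. Only the factors with $r=h$ involve it, and their sum is $V(A_h^{(h)};\mathbf a_h^{(h-1)},D_h^{(h-1)})=U_q(A_h^{(h)},A_h^{(h-1)},D_h^{(h-1)})$, whatever the order of $\mathbf a_h^{(h-1)}$. Continue downwards to $\mathbf a_h^{(2)}$. The result is again (13).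

Hence $f_\alpha$ equals the right-hand side of (2). $\blacksquare$

Let us test one term of (13). For $\lambda=(2,2,1)$, $n=4$ and the set-state $A_2^{(2)}=\{1,4\}$, $A_2^{(1)}=\{1,2\}$, $A_1^{(1)}=\{3\}$, the term is $x_1^2x_2x_3x_4\,U_q(\{1,4\},\{1,2\},\{3\})$. With upper order $14$ only the lower order $12$ survives, and it gives $\frac{q(1-t)}{1-qt^2}$, since $3\notin(4,2)$. With upper order $41$ the lower order $21$ gives $\frac{qt(1-t)}{1-qt^3}$ (the example of Section 2) and the lower order $12$ gives $\frac{q(1-t)}{1-qt^3}\cdot\frac{1-t}{1-qt^2}$. The sum of these two is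
$$\frac{q(1-t)}{1-qt^3}\left[t+\frac{1-t}{1-qt^2}\right]=\frac{q(1-t)}{1-qt^2},$$
as it should be.

## 9. Row-by-row refinement, mixed weights, and a closed form for $U$

The argument gives more than Theorem A, since each class may be summed from both ends towards any chosen row.

**Theorem B.** Let $\alpha$ be a weak composition with $\mathrm{sort}(\alpha)=\lambda$.

1. (Row-by-row refinement.) $f_\alpha$ is given by (13). For each admissible set-state $\mathcal A$ with bottom $\alpha$, the $\mathrm{coquinv}$-sorted tableaux with set-state $\mathcal A$ (with weight $\mathrm{wt}$) and the permuted basement fillings with set-state $\mathcal A$ (for any allowed $\tau$) have the same total weight, namely the $\mathcal A$-term of (13).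

2. (Interpolating family; arbitrary order rule.) For each part size $h$ choose $\rho_h\in\{1,\dots,h\}$ and, for each set-state, any ordering of $A_h^{(\rho_h)}$. Then
$$f_\alpha=\sum_\sigma x^\sigma\prod_u\omega(u),$$
where $\sigma$ runs over the $\sigma\in\mathrm{Tab}(\lambda,n)$ with $r_1(\sigma)\in\beta(\alpha)$ and $\mathbf a_h^{(\rho_h)}$ in the prescribed order for each $h$. Here $u$ runs over the cells in rows $\ge2$, and for $u$ in class $h$ and row $r$, $\omega(u)$ is the factor $p$ of Lemma 3(a) if $r\le\rho_h$, and the factor $\bar p$ of Lemma 3(b) if $r>\rho_h$. The choice $\rho_h=h$ with increasing order is Theorem A; the choice $\rho_h=1$ is the formula for $E^\tau_{\mathrm{inc}(\alpha)}$.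

3. (No sorting.) $\displaystyle\sum_{\sigma\in\mathrm{Tab}(\lambda,n),\ r_1(\sigma)\in\beta(\alpha)}\mathrm{wt}(\sigma)=\Big(\prod_h m_h!\Big)f_\alpha$.

4. (Compact positive form.) With $A^*=A\setminus B$, $B^*=B\setminus A$, $m^*=|A^*|$, $d=|D|$, and any fixed ordering $(a_1,\dots,a_{m^*})$ of $A^*$,
$$U_z(A,B,D)=\frac{(1-t)^{m^*}}{\prod_{i=1}^{m^*}(1-zt^{d+i})}\sum_{(b_1,\dots,b_{m^*})}\ \prod_{j}z^{\varepsilon(a_j,b_j)}\,t^{|(\{b_j,\dots,b_{m^*}\}\cup D)\cap(a_j,b_j)|},$$
summed over all orderings of $B^*$. So in (13) each factor $U$ is a polynomial in $q,t$ with nonnegative integer coefficients, of value $m^*!$ at $q=t=1$, times $(1-t)^{m^*}/\prod_{i=1}^{m^*}(1-q^{h-r+1}t^{d+i})$.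

*Proof of part 1.* Section 8 computed the two total weights separately for each $\mathcal A$, with an arbitrary bottom word of $\beta(\alpha)$ on the basement side, and in both cases found the $\mathcal A$-term of (13).

*Proof of part 2.* The purpose is to sum each class from the bottom up to row $\rho_h$ and from the top down to row $\rho_h$. Fix an admissible $\mathcal A$ with bottom $\alpha$ and consider all fillings with set-state $\mathcal A$ in which $\mathbf a_h^{(\rho_h)}$ is in the prescribed order for each $h$. Attacking fillings among them contribute $0$: for an admissible set-state (ii) fails only between two cells of one class in adjacent rows, and then the part of the product for that class and pair of rows vanishes by the last claim of Lemma 3, whether it is built from $p$ or from $\bar p$. So summing over all these fillings is the same as summing over those in $\mathrm{Tab}(\lambda,n)$. The sum factors over classes. For class $h$, sum out $\mathbf a_h^{(1)},\mathbf a_h^{(2)},\dots,\mathbf a_h^{(\rho_h-1)}$ in this order; at each stage the row above is fixed, the only remaining factors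 involving the tuple summed are the $p$-factors linking it to that row, and $W=U$ gives a constant. Likewise sum out $\mathbf a_h^{(h)},\mathbf a_h^{(h-1)},\dots,\mathbf a_h^{(\rho_h+1)}$ in this order, using the $\bar p$-factors and $V=U$. The tuple $\mathbf a_h^{(\rho_h)}$ stays fixed throughout. What results is the $\mathcal A$-term of (13); sum over $\mathcal A$. For $\rho_h=h$ and increasing order all factors are $p$-factors and $\sigma$ runs over the sorted tableaux, which is (2). For $\rho_h=1$ all factors are $\bar p$-factors and, with the orders of the bottom row given by $\tau$, we get (3).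

*Proof of part 3.* Take $\rho_h=h$ in part 2, so that $x^\sigma\prod_u\omega(u)=\mathrm{wt}(\sigma)$. For each family of permutations $\pi_h\in S_{m_h}$, prescribe that $\mathbf a_h^{(h)}$ is the increasing ordering of $A_h^{(h)}$ rearranged by $\pi_h$. Each of these $\prod_hm_h!$ prescriptions gives the sum $f_\alpha$, and each $\sigma$ satisfies exactly one of them.

*Proof of part 4.* Repeated use of (11) removes all common elements: $U_z(A,B,D)=W(A^*,B^*,D)$. Since $A^*\cap(B^*\cup D)=\emptyset$, every factor in (6) for $(A^*,B^*,D)$ is given by the third line of (4), and the reference sets have sizes $d+m^*,d+m^*-1,\dots,d+1$ for $j=1,\dots,m^*$. Collecting the denominators and the factors $1-t$ gives the formula. With $z=q^{h-r+1}$ the remaining sum is a sum of $m^*!$ monomials in $q$ and $t$ with coefficient $1$. $\blacksquare$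

For the sets of Section 7, $A=\{1,2\}$, $B=\{3,4\}$, $D=\emptyset$, part 4 with the ordering $(1,2)$ gives the exponents $0+0$ for $(b_1,b_2)=(3,4)$ and $1+0$ for $(4,3)$. So $U_z=\frac{(1-t)^2(1+t)}{(1-zt)(1-zt^2)}$, in agreement with the total $(1+t)\,\Xi$ found there.
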